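# Diagonals of Rees algebras of regular sequences: a late hole and the Koszul property

## 1. A sliced Koszul complex with one late hole

Take $A=K[x_1,\dots,x_4]$ over a field $K$, let $I=(x_1^5,\dots,x_4^5)$, and form the Rees algebra $\mathrm{Rees}(I)=\bigoplus_{n\ge0}I^nt^n$. Give $at^n$ with $a\in(I^n)_{5n+g}$ the bidegree $(g,n)$: the second degree counts the power of $I$, the first counts the excess over the least degree $5n$ of a nonzero element of $I^n$. Let $G$ be the Koszul complex of $x_1,\dots,x_4$ over $A$; it resolves $K$. Now form $\mathrm{Rees}(I)\otimes_AG$ and keep only the bidegrees $(3s,s)$, $s\ge 0$. Call the result $Y$. In homological position $i$ and degree $s$ it consists of $\binom 4i$ copies of $(I^s)_{8s-i}$, so $Y$ is a complex of graded modules over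
$$R=\bigoplus_{s\ge0}(I^s)_{8s}=K[I_8]\subset A .$$

In Section 7 we compute its homology. Before slicing, the homology in position $i$ (for $1\le i\le 3$) lives in first degree exactly $5i$, and it vanishes for $i\ge 4$. Slicing keeps the bidegrees with $5i=3s$. For $1\le i\le3$ this happens only for $i=3$, $s=5$. So
$$H_0(Y)=K,\qquad H_1(Y)=H_2(Y)=0,\qquad H_3(Y)\ \text{is nonzero and sits entirely in degree } s=5 .$$
Near its beginning $Y$ looks like a resolution of $K$ over $R$. Then there is a hole, in position $3$ and degree $5$.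

Here is what the hole is for. Let $T\to K$ be an $R$-free resolution. We shall prove that the hole has image zero in $H_3(T\otimes_RY)$. A spectral sequence then leaves only one thing that can kill it: a differential starting at $\operatorname{Tor}^R_4(K,K)_5$. Hence $\operatorname{Tor}_4^R(K,K)_5\ne0$. For a Koszul ring this group vanishes, so $R$ is not Koszul, and this answers a question that we now pose.

## 2. Koszul rings and diagonals of Rees algebras

**Definition (Koszul).** Let $\Lambda=\bigoplus_{i\ge0}\Lambda_i$ be a graded $K$-algebra with $\Lambda_0=K$, not necessarily commutative. It is *Koszul* if $\operatorname{Tor}^\Lambda_j(K,K)$ is concentrated in degree $j$ for every $j$. Equivalently, the minimal graded free resolution of $K=\Lambda/\Lambda_+$ is linear: its $j$-th term is a sum of copies of $\Lambda(-j)$. A *Koszul ring* is a commutative standard graded $K$-algebra (generated by finitely many elements of degree $1$) that is Koszul.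

Polynomial rings are Koszul, by the Koszul complex. Exterior algebras $\Lambda V$ are Koszul: $\operatorname{Tor}_m^{\Lambda V}(K,K)$ is the $m$-th divided power of $V$, in degree $m$. The ring $K[x]/(x^3)$ is not Koszul: its resolution of $K$ alternates multiplication by $x$ and $x^2$, so $\operatorname{Tor}_2(K,K)$ sits in degree $3$. Recall also that a Koszul ring is a polynomial ring modulo an ideal generated by quadrics: a minimal relation of degree $s\ge3$ gives a nonzero class in $\operatorname{Tor}_2(K,K)_s$.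

**Standing notation.** $A$ is a Koszul ring, $f_1,\dots,f_k$ ($k\ge1$) is a regular sequence of forms of degree $d\ge1$ in $A$, $I=(f_1,\dots,f_k)$, and $e\ge1$, $c\ge0$ are integers. The algebra we study is
$$R:=K[(I^e)_{ed+c}]\subseteq A,$$
the subalgebra generated by the forms of degree $ed+c$ in $I^e$, with $(I^e)_{ed+c}$ placed in degree $1$.

Since $I^n$ is generated in degree $nd$, we have $(I^n)_{nd+g}=A_g\cdot(\text{monomials of degree }n\text{ in the }f_i)$. As $A_{c}^s=A_{cs}$, it follows that $R_s=(I^{es})_{(ed+c)s}$. Put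
$$\mathcal R=\mathrm{Rees}(I),\qquad \mathcal R_{(g,n)}=(I^n)_{nd+g}\,t^n .$$
For a bigraded module $M$ let $M_\Delta=\bigoplus_sM_{(cs,es)}$ be its *diagonal slice*. Slicing is exact, and $R\cong\mathcal R_\Delta$.

**Question.** Is $R$ Koszul for all $c\ge\frac d2$ and $e>0$?

This is asked in Neeraj Kumar, "Koszul property of diagonal subalgebras", arXiv:1307.7381 (2013). Two results are quoted as known:

* Fact (i): if $A$ is a polynomial ring and $k=3$, then $R$ is Koszul for all $c\ge\frac d2$, $e>0$.
* Fact (ii): for every Koszul ring $A$ and every $k$, $R$ is Koszul for all $c\ge\frac{d(k-1)}k$, $e>0$.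

Let us try small cases.

*One form.* If $k=1$ then $R_s=f_1^{es}A_{cs}$. For $c\ge 1$ this is the Veronese ring $A^{(c)}=\bigoplus_sA_{cs}$, which is Koszul (Lemma 6 below). For $c=0$ it is a polynomial ring in one variable.

*Two squares.* Let $A=K[x,y]$, $I=(x^2,y^2)$, $c=e=1$. Then $I_3$ is spanned by all cubic monomials, so $R=K[x,y]^{(3)}$, which is Koszul.

*Two cubes, with $c$ too small.* Let $I=(x^3,y^3)\subset K[x,y]$, $c=e=1$, so $c<d/2$. Then $R=K[\alpha,\beta,\gamma,\delta]$ with $\alpha=x^4$, $\beta=x^3y$, $\gamma=xy^3$, $\delta=y^4$. Every one of the nine monomials of degree $8$ lies in $R_2$, and there are ten products of two generators. So there is exactly one quadratic relation, $\alpha\delta=\beta\gamma$. The cubic relation $\beta^3=\alpha^2\gamma$ is not a consequence of it: setting the variables $\alpha,\gamma$ to $0$ kills $\alpha\delta-\beta\gamma$ but not $\beta^3-\alpha^2\gamma$. So $R$ is not Koszul, with $\operatorname{Tor}^R_2(K,K)_3\ne0$. Some lower bound on $c$ is needed.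

## 3. The numbers $\nu,\kappa,r,q$ and the theorems

For $1\le c<d$ put
$$d'=d-c,\qquad c=\nu d'+\kappa\ \ (0\le\kappa<d'),\qquad\text{and, if }\kappa>0,\quad r=\lceil d'/\kappa\rceil\ge2,\quad q=\nu r+1. \tag{1}$$

For $d=5$, $c=3$: $d'=2$, $\nu=\kappa=1$, $r=2$, $q=3$. The hole of Section 1 was in position $q=3$ and degree $q+r=5$. For the two cubes ($d=3$, $c=1$): $d'=2$, $\nu=0$, $\kappa=1$, $r=2$, $q=1$, and we found $\operatorname{Tor}_2(K,K)_3\ne0$, that is, $\operatorname{Tor}_{q+1}(K,K)_{q+r}\ne0$.

**Theorem 1 (any field, any Koszul $A$, any $e\ge1$).** Let $1\le c<d$, $\kappa>0$ and $k\ge q+1$. Then $\operatorname{Tor}^R_{q+1}(K,K)_{q+r}\ne0$. Since $r\ge2$, $R$ is not Koszul.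

So the answer to the question is no. For every $k\ge4$, every field, every Koszul ring $A$ containing such a regular sequence and every $e\ge1$, the values $d=5$, $c=3\ge d/2$ give $\operatorname{Tor}^R_4(K,K)_5\neq0$. For example, $K[(x_1^5,\dots,x_4^5)_8]\subset K[x_1,\dots,x_4]$ is not Koszul.

**Theorem 2 (converse; $\operatorname{char}K=0$).** Let $1\le c<d$, and suppose $\kappa=0$ or $k\le q$. Then $R$ is Koszul, for every Koszul $A$ and every $e\ge1$.

**Corollary 3.** Let $\operatorname{char}K=0$.

(a) $R$ is Koszul if and only if $c=0$, or $c\ge d$, or $1\le c<d$ and ($\kappa=0$ or $k\le q$).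

(b) For $k\ge2$ let $m=\lfloor k/2\rfloor$. Then $R$ is Koszul for all $c\ge\frac m{m+1}d$, and the constant $\frac m{m+1}$ cannot be lowered.

(c) For fixed $k$, the statement "$R$ is Koszul for all $A,d,e$ and all $c\ge d/2$" is true if and only if $k\le3$.

**Proposition 4.** Theorem 2 fails in characteristic $2$: for $k\ge6$ the algebra $K[x_i^2x_j:1\le i,j\le k]$ ($d=2$, $c=e=1$, $f_i=x_i^2$) is not Koszul if $\operatorname{char}K=2$. By Theorem 2 it is Koszul in characteristic $0$.

*Proof of Corollary 3 from Theorems 1 and 2.* (a) If $c=0$, then $R$ is the $e$-th Veronese ring of $K[f_1,\dots,f_k]$. This is a polynomial ring (Lemma 8(a) below), so $R$ is Koszul by Lemma 6. If $c\ge d$, then $c\ge d(k-1)/k$ and Fact (ii) applies. The rest is Theorems 1 and 2.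

(b) For $c\ge d$ use (a). Let $\frac m{m+1}d\le c<d$. Then $(m+1)c\ge md$, that is, $c\ge md'$, so $\nu\ge m\ge 1$. If $\kappa>0$, then $q=\nu r+1\ge2m+1\ge k$. So (a) applies. Conversely take $d'\ge2$, $c=md'-1=(m-1)d'+(d'-1)$ and $d=c+d'=(m+1)d'-1$, with $A=K[x_1,\dots,x_k]$ and $f_i=x_i^d$. Then $c\ge1$, $\nu=m-1$, $\kappa=d'-1>0$, $r=\lceil d'/(d'-1)\rceil=2$ and $q=2(m-1)+1=2m-1\le k-1$. So $R$ is not Koszul, while $c/d\to\frac m{m+1}$ as $d'\to\infty$.

(c) For $k=1$ the bound in Fact (ii) is $0$. For $k=2,3$ use (b) with $m=1$. For $k\ge4$ take $d=5$, $c=3$. $\square$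

In characteristic $p>0$ the results here do not determine all Koszul cases. Theorem 1 holds there. For $k\le2$ the statement of the question holds in all characteristics by Fact (ii), and for $k=3$ with $A$ a polynomial ring by Fact (i). For $k=3$, $\operatorname{char}K=p>0$, $A$ not a polynomial ring and $d/2\le c<2d/3$, no claim is made.

## 4. Counting degrees in Tor

Everything below is bookkeeping of the top degrees of Tor groups. Let $\Lambda$ be a connected $\mathbb N$-graded $K$-algebra and $N$ a graded left module, bounded below. Put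
$$t_j(N)=t_j^\Lambda(N)=\sup\{s:\operatorname{Tor}^\Lambda_j(K,N)_s\ne0\},$$
with value $-\infty$ if there is no such $s$. Then $t_j(N(-t))=t+t_j(N)$, and $t_0(\Lambda)=0$, $t_j(\Lambda)=-\infty$ for $j\ge1$. Minimal resolutions show that $\operatorname{Tor}_j^\Lambda(K,K)$ lives in degrees $\ge j$. So $\Lambda$ is Koszul if and only if $t_j(K)\le j$ for all $j$.

**Lemma 5.** (a) Let $N_\bullet:\cdots\to N_1\to N_0\to0$ be a complex of graded modules with homology $\mathcal H_l$. Then
$$t_j(N_0)\le\max\Big\{\max_{1\le i\le j+1}t_{j-i+1}(N_i),\ \max_{0\le l\le j}t_{j-l}(\mathcal H_l)\Big\}.\tag{2}$$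
(b) If $\cdots\to N_1\to N_0\to N\to0$ is exact, then
$$t_j(N)\le\max_{0\le i\le j}t_{j-i}(N_i).\tag{3}$$

*Proof.* Let $T\to K$ be a graded free resolution of the right module $K$. The exact sequence of complexes $0\to N_0\to N_\bullet\to N_{\ge1}\to0$ stays exact after $T\otimes_\Lambda-$. It gives an exact sequence
$$H_{j+1}(T\otimes N_{\ge1})\to\operatorname{Tor}_j(K,N_0)\to H_j(T\otimes N_\bullet).$$
All complexes live in nonnegative homological degrees, so both spectral sequences of each double complex converge. Taking $T$-homology first, $H_{j+1}(T\otimes N_{\ge1})$ has a finite filtration with quotients that are subquotients of $\operatorname{Tor}_{j+1-i}(K,N_i)$, $1\le i\le j+1$. Taking $N$-homology first, and using $H_l(T_p\otimes N_\bullet)=T_p\otimes\mathcal H_l$, $H_j(T\otimes N_\bullet)$ has a finite filtration with quotients that are subquotients of $\operatorname{Tor}_{j-l}(K,\mathcal H_l)$, $0\le l\le j$. This proves (a). In (b), $\operatorname{Tor}_j(K,N)=H_j(T\otimes N_\bullet)$, and the first kind of filtration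 gives the bound. $\square$

The first application handles Veronese rings. The exterior algebra will enter later, so we allow noncommutative $\Lambda$.

**Lemma 6.** Let $\Lambda$ be Koszul with finite-dimensional components, let $a\ge1$, and let $\Lambda^{(a)}=\bigoplus_s\Lambda_{as}$. Then $\Lambda^{(a)}$ is Koszul. For $u\ge0$ the left $\Lambda^{(a)}$-module $W_u=\bigoplus_{s\ge0}\Lambda_{as+u}$ has $t_j(W_u)\le j$ for all $j$. For $u<0$ the module $\bigoplus_s\Lambda_{as+u}$ has $t_j\le j+\lceil-u/a\rceil$.

*Proof.* Let $\Lambda(-i)^{\beta_i}$ be the terms of the linear resolution of $K$. We prove the bound for $W_u$ by induction on $j$, then on $u$. The module $W_0=\Lambda^{(a)}$ is free. Let $u\ge1$ and take the components of degrees $as+u$, $s\ge0$, of the resolution. All these degrees are positive, so $K$ contributes nothing and we get an exact complex with $N_0=W_u$ and $N_i=\bigoplus_{s\ge0}\Lambda_{as+u-i}^{\beta_i}$. A component can be nonzero only for $s\ge t_i:=\max(0,\lceil(i-u)/a\rceil)$, so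
$$N_i=W_{at_i+u-i}(-t_i)^{\beta_i},\qquad t_i\le i-1\quad(i\ge1),$$
because $u\ge1$. For $i=1$ we have $t_1=0$ and $N_1$ is a sum of copies of $W_{u-1}$. In (2) the term $i=1$ is $t_j(W_{u-1})\le j$ by induction on $u$. The terms $i\ge2$ are at most $t_i+(j-i+1)\le j$ by induction on $j$. So $t_j(W_u)\le j$.

The components of degrees $as$ form a resolution of $K$ over $\Lambda^{(a)}$ with terms $W_*(-\lceil i/a\rceil)^{\beta_i}$, where $*\ge 0$ denotes some index. By (3), $t_j(K)\le\max_i(\lceil i/a\rceil+j-i)\le j$. So $\Lambda^{(a)}$ is Koszul. For $u<0$ put $t=\lceil-u/a\rceil$; the module is $W_{at+u}(-t)$. $\square$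

The same argument in two gradings handles the ring that maps onto $R$. Let $S=A[y_1,\dots,y_k]$ with $A_i$ in bidegree $(i,0)$ and $y_j$ in bidegree $(0,1)$. The map $y_j\mapsto f_jt$ makes $\mathcal R$ a bigraded quotient of $S$. Put $U=S_\Delta$, so $U_s=A_{cs}\otimes K[y]_{es}$. It is generated in degree $1$, and so is its quotient $R$. For instance, if $A=K[x_1,\dots,x_n]$ and $c=e=1$, then $U$ is the Segre product $K[x_iy_j]$.

**Lemma 7.** Let $c,e\ge1$. For $u,v\ge0$ let $W_{u,v}=\bigoplus_{s\ge0}S_{(cs+u,es+v)}$. Then $t_j^U(W_{u,v})\le j$ for all $j$, and $U$ is Koszul. Consequently, for $g,h\ge0$,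
$$t_j^U(S(-g,-h)_\Delta)\le j+\max(\lceil g/c\rceil,\lceil h/e\rceil).$$

*Proof.* Let $A(-i)^{\beta_i}$ be the terms of the linear resolution of $K$ over $A$. We use induction on $j$, then on $u+v$, starting from the free module $W_{0,0}=U$.

If $u\ge1$, tensor the components of degrees $cs+u>0$ of this resolution with $K[y]_{es+v}$ ($s\ge0$). The result is an exact complex with $N_0=W_{u,v}$ and $N_i=W_{ct_i+u-i,\,et_i+v}(-t_i)^{\beta_i}$, where $t_i=\max(0,\lceil(i-u)/c\rceil)\le i-1$ for $i\ge1$. Here $N_1$ is a sum of copies of $W_{u-1,v}$.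

If $u=0$ and $v\ge1$, tensor the components of degrees $es+v>0$ of the Koszul complex of $K[y]$ with $A_{cs}$. The result is an exact complex with $N_0=W_{0,v}$ and $N_i=W_{ct_i,\,et_i+v-i}(-t_i)^{\binom ki}$, where $t_i=\max(0,\lceil(i-v)/e\rceil)\le i-1$. Here $N_1$ is a sum of copies of $W_{0,v-1}$.

In both cases the term $i=1$ in (2) is at most $j$ by induction on $u+v$, and the terms $i\ge2$ are at most $t_i+(j-i+1)\le j$ by induction on $j$.

Next, tensor the resolution of $K$ over $A$ with $K[y]$ and slice. The module resolved becomes $(K\otimes K[y])_\Delta=K$, because $cs=0$ forces $s=0$. The terms are $N_0=U$ and $N_i=W_{*,*}(-\lceil i/c\rceil)^{\beta_i}$. By (3), $t_j(K)\le\max_i(\lceil i/c\rceil+j-i)\le j$. So $U$ is Koszul. Finally $S(-g,-h)_\Delta=W_{ct-g,et-h}(-t)$ with $t=\max(\lceil g/c\rceil,\lceil h/e\rceil)$. $\square$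

## 5. The Eagon–Northcott resolution of the Rees algebra

We need an explicit $S$-resolution of $\mathcal R$. It comes from the generic case by flat base change. Let $P=K[z_1,\dots,z_k]$ with $\deg z_i=d$ act on $A$ by $z_i\mapsto f_i$.

**Lemma 8.** (a) $A$ is a free graded $P$-module. In particular the $f_i$ are algebraically independent.

(b) $\mathcal R=A\otimes_P\mathrm{Rees}_P(z)=A\otimes_PP[y]/I_2\binom zy$, where $I_2\binom zy$ is generated by the $z_jy_l-z_ly_j$.

(c) $\mathcal R$ has a bigraded $S$-free resolution $F$ with $F_0=S$ and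
$$F_i=\bigoplus_{a+b=i+1,\ a,b\ge1}\Lambda^{i+1}K^k\otimes S(-ad,-b),\qquad1\le i\le k-1.\tag{4}$$
The map $F_1\to F_0$ has entries $\pm(f_jy_l-f_ly_j)$. For $i\ge2$ the differential has, up to sign, the components $(a,b)\to(a-1,b)$, contraction with $(f_j)$, and $(a,b)\to(a,b-1)$, contraction with $(y_j)$.

*Proof.* (a) As the $f_i$ form a regular sequence, $\operatorname{Tor}_1^P(K,A)=H_1(f;A)=0$. Lift a homogeneous basis of $H:=K\otimes_PA=A/(f)A$ to $A$. This gives a map $H\otimes_KP\to A$ which is surjective by graded Nakayama. Its kernel $N$ satisfies $K\otimes_PN=0$, because $\operatorname{Tor}^P_1(K,A)=0$ and $H\otimes P\to A$ becomes an isomorphism after $K\otimes_P-$. So $N=0$, again by graded Nakayama.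

(b) By flatness $A\otimes_P(z)^n\to A$ is injective with image $I^n$, which gives the first equality. For the second, consider $P[y]\to\mathrm{Rees}_P(z)$, $y_j\mapsto z_jt$. It sends the monomial $z^\alpha y^\beta$ to $z^{\alpha+\beta}t^{|\beta|}$. Let $z^\alpha y^\beta\ne z^{\alpha'}y^{\beta'}$ have the same image. Choose $l$ with $\beta_l>\beta_l'$ and $j$ with $\beta_j<\beta_j'$. Then $\alpha_j>\alpha_j'\ge0$, so $z_jy_l$ divides $z^\alpha y^\beta$. Replacing $z_jy_l$ by $z_ly_j$ does not change the class modulo $I_2$, and it brings $\beta$ closer to $\beta'$. After finitely many such moves the two monomials agree. So two monomials are congruent modulo $I_2$ if and only if they have the same image, and the kernel is $I_2$.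

(c) In every characteristic the Eagon–Northcott complex of the generic $2\times k$ matrix $\binom zy$ is a free resolution of $P[y]/I_2$ over $P[y]$. Its $i$-th term ($i\ge1$) is $\Lambda^{i+1}$ of $P[y]^k$ tensored with the divided power $D_{i-1}$ of a free module with basis $\epsilon_1,\epsilon_2$. The summand $(a,b)$ belongs to $\epsilon_1^{(a-1)}\epsilon_2^{(b-1)}$, and the differential lowers a divided-power exponent by one while contracting with the corresponding row. Apply the exact functor $A\otimes_P-$. $\square$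

## 6. Regularity over $U$: the bound $d(k-1)/k$ and where it stops

We now know that $U$ is Koszul and we have a resolution of $R$ over $U$ by the modules $F_{i\Delta}$. A sensible first attempt is to compare Koszulness of $U$ and $R$.

**Lemma 9.** Let $U\to R$ be a surjection of commutative standard graded algebras, with $U$ Koszul and $t_j^U(R)\le j+1$ for all $j$. Then $R$ is Koszul.

*Proof.* Let $T\to K$ be an $R$-free and $T'\to K$ a $U$-free resolution, and $X=R\otimes_UT'$. Then $H_i(X)=\operatorname{Tor}_i^U(R,K)$ is killed by $R_+$, and $T\otimes_RX=T\otimes_UT'$ has homology $\operatorname{Tor}^U(K,K)$. Filtering by the degree of $T$ gives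
$$E^2_{p,i}=\operatorname{Tor}_p^R(K,K)\otimes_K\operatorname{Tor}_i^U(R,K)\Rightarrow\operatorname{Tor}_{p+i}^U(K,K).$$
Induct on $j$: suppose $\operatorname{Tor}^R_{p}(K,K)$ lives in degree $p$ for $p<j$. The differential $d^n$, $n\ge2$, from position $(j,0)$ ends at $(j-n,n-1)$, whose entry lives in degrees $\le(j-n)+n=j$. No differential enters row $0$. So for $s>j$ the space $\operatorname{Tor}_j^R(K,K)_s=E^2_{j,0}$ survives to $E^\infty$, where it is a quotient of $\operatorname{Tor}_j^U(K,K)_s=0$. $\square$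

By (3), (4) and Lemma 7, $t_j^U(R)$ is at most the maximum of $t_j(U)$ and the numbers $j-i+\max(\lceil ad/c\rceil,\lceil b/e\rceil)$ with $1\le a,b\le i\le k-1$ and $i\le j$. Always $\lceil b/e\rceil\le i$. And $\lceil ad/c\rceil\le i+1$ for all $a\le i\le k-1$ if and only if $id\le(i+1)c$, that is $id'\le c$ with $d'=d-c$, for all $i\le k-1$. The worst case $i=k-1$ reads $(k-1)(d-c)\le c$, i.e. $c\ge\frac{d(k-1)}k$. So for $c\ge1$ this attempt gives exactly the bound of Fact (ii).

The point at which it stops is visible for $d=5$, $c=3$, $k=3$, $e=1$. The module $F_2$ contains $S(-10,-1)$, whose slice begins in degree $\lceil10/3\rceil=4$, one more than is allowed. No cancellation helps. Filter $F_\Delta\otimes_UT'$ by the degree $i$ of $F$, so that $E^1_{i,p}=\operatorname{Tor}^U_p(F_{i\Delta},K)$. At $(i,p)=(2,0)$ and degree $4$ we have the nonzero space $S(-10,-1)_{(12,4)}=A_2\otimes K[y]_3$. Its targets are $\operatorname{Tor}_0^U(F_{1\Delta},K)_4=0$ (as $t_0(F_{1\Delta})\le\lceil5/3\rceil=2$) and $\operatorname{Tor}_1^U(U,K)=0$.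 Nothing enters, because $F_3=0$. So $\operatorname{Tor}_2^U(R,K)_4\neq0$ and the hypothesis of Lemma 9 fails. Yet for polynomial $A$ this $R$ is Koszul, by Fact (i). Failure over $U$ therefore says nothing about $R$, and the method decides neither direction below the bound of Fact (ii).

The way past this is to resolve less. Instead of killing the variables of $A$ and the $y_j$ together, we kill only the variables of $A$, and only above a certain degree. This is the complex $Y$.

## 7. The hole forces a nonlinear syzygy: proof of Theorem 1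

Let $1\le c<d$, $\kappa>0$, $k\ge q+1$.

**Step 1.** *Locate the hole numerically.* Put $s_0=q+r$ and $\tau=\kappa r-d'$. From $c=\nu d'+\kappa$ and $q=\nu r+1$,
$$\tau=cr-d'q=cs_0-dq.\tag{5}$$
As $r=\lceil d'/\kappa\rceil$, we have $\kappa(r-1)<d'\le\kappa r$, so $0\le\tau<\kappa$. Since $\kappa\le c$ and $\kappa<d'\le d$, also $\tau<c$ and $\tau<d$. Finally $A_i\ne0$ for all $i\ge0$: powers of the nonzerodivisor $f_1$ give $A_{nd}\neq0$ for all $n$, and $A_{nd}=A_iA_{nd-i}$ for $i\le nd$.

For $d=5$, $c=3$ we get $\tau=0$. For $d=8$, $c=5$ we have $d'=3$, $\nu=1$, $\kappa=2$, $r=2$, $q=3$, $s_0=5$ and $\tau=25-24=1$. In that case the degree $cs_0$ on the diagonal misses $dq$ by one, and a complex built from a resolution of $K$ would not see the coincidence. This is why we truncate $A$ above degree $\tau$. Put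
$$\bar A=A/A_{\ge\tau+1},\qquad G\to\bar A\ \text{ a minimal graded }A\text{-free resolution }(G_0=A),\qquad Y=(\mathcal R\otimes_AG)_\Delta .$$
$Y$ is a complex of graded $R$-modules. In Section 1 we had $\bar A=K$.

**Step 2.** *Compute the homology of $Y$.* The modules $F_i$ are free over $A$, so $H_i(\mathcal R\otimes_AG)=\operatorname{Tor}_i^A(\mathcal R,\bar A)=H_i(F\otimes_A\bar A)$. Since $d>\tau$, every $f_j$ acts as $0$ on $\bar A$. So in $F\otimes_A\bar A$ the map $F_1\to F_0$ and all contractions with $(f_j)$ become zero. What remains is the direct sum of $\bar A[y]$ in homological degree $0$ and, for each $1\le a\le k-1$, the complex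
$$\bar A(-ad)\otimes\big(\cdots\to\Lambda^{a+2}K^k\otimes K[y](-2)\to\Lambda^{a+1}K^k\otimes K[y](-1)\to0\big)$$
whose last term, from $b=1$, has homological degree $a$. This is a truncated Koszul complex of $K[y]$. The Koszul complex is exact at all $\Lambda^n$, $n\ge1$. So the homology is concentrated in homological degree $a$, where it is
$$\bar A(-ad)\otimes Z_a,\qquad Z_a=\operatorname{im}\big(\Lambda^{a+1}K^k\otimes K[y](-1)\to\Lambda^aK^k\otimes K[y]\big).$$
The kernel of this last map is the image of $\Lambda^{a+2}K^k\otimes K[y](-2)$, which starts in degree $2$; hence $(Z_a)_1\cong\Lambda^{a+1}K^k\ne0$ for $1\le a\le k-1$. As $Z_a$ is torsion-free, $(Z_a)_n\neq0$ for all $n\ge1$. Slicing,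
$$H_0(Y)_s=\bar A_{cs}\otimes K[y]_{es},\qquad H_i(Y)_s=\bar A_{cs-id}\otimes(Z_i)_{es}\quad(1\le i\le k-1).\tag{6}$$
(For $d=5$, $c=3$, $k=4$, $e=1$ and polynomial $A$ in four variables, $H_3(Y)_5=(Z_3)_5\cong K[y]_4$ has dimension $35$.)

As $\tau<c$, $H_0(Y)=K$. Let $1\le i\le q$; note $q\le k-1$. Write $s=i+\rho$, so that
$$cs-id=c\rho-d'i=\kappa\rho-d'(i-\nu\rho).$$
A nonzero component needs $0\le cs-id\le\tau$. Then $c\rho\ge d'i>0$, so $\rho\ge1$.

* Let $\rho\le r-1$. Then $\kappa\rho\le \kappa(r-1)<d'$, so nonnegativity forces $i\le\nu\rho$, and then the value is $\ge\kappa\rho\ge\kappa>\tau$.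
* Let $\rho\ge r$ and $i\le q-1=\nu r\le\nu\rho$. The value is $\ge\kappa\rho\ge\kappa r=\tau+d'>\tau$.
* Let $i=q$ and $\rho\ge r$. By (5) the value is $\tau+c(\rho-r)$, which is $\le\tau$ only for $\rho=r$.

So
$$H_0(Y)=K,\qquad H_i(Y)=0\ (1\le i<q),\qquad H_q(Y)=A_\tau\otimes(Z_q)_{es_0}\ne0\ \text{ in degree }s_0\text{ only}.\tag{7}$$

**Step 3.** *Map a complex with known derived tensor product to $Y$.* Let $T'\to K$ be a minimal graded $U$-free resolution with $T_0'=U$, and $X=R\otimes_UT'$. Since $S$ is $A$-free, $S\otimes_AG$ resolves $\bar A[y]$, and $(\bar A[y])_\Delta=K$ because $\tau<c$. So $(S\otimes_AG)_\Delta$ resolves $K$ over $U$, with degree-zero term $U$. As $T'$ is free, there is a comparison map of $U$-complexes $\psi:T'\to(S\otimes_AG)_\Delta$ over $\mathrm{id}_K$ with $\psi_0=\mathrm{id}_U$. It induces an $R$-linear chain map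
$$\varphi:X=R\otimes_UT'\to R\otimes_U(S\otimes_AG)_\Delta\to(\mathcal R\otimes_AG)_\Delta=Y.$$

**Step 4.** *Show that $H_q(\varphi)$ is surjective in degree $s_0$.* First we replace $\mathcal R$ by its resolution $F$. Let $\Phi$ be the composite
$$F_\Delta\otimes_UT'\xrightarrow{1\otimes\psi}F_\Delta\otimes_U(S\otimes_AG)_\Delta\to(F\otimes_AG)_\Delta .$$
The augmentation $F\to\mathcal R$ induces quasi-isomorphisms $F_\Delta\otimes_UT'\to X$ (as $T'$ is $U$-free) and $(F\otimes_AG)_\Delta\to Y$ (as $G$ is $A$-free), and these carry $\Phi$ to $\varphi$. Also $(F\otimes_AG)_\Delta\to(F\otimes_A\bar A)_\Delta$ is a quasi-isomorphism (as $F$ is $A$-free). So it suffices that the composite $\Phi':F_\Delta\otimes_UT'\to(F\otimes_A\bar A)_\Delta$ is surjective on $H_q$ in degree $s_0$.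

On $F_{i\Delta}\otimes T_j'$ the map $\Phi'$ is zero for $j>0$, because $G_j\to\bar A$ is zero for $j>0$. For $j=0$ it is the surjection $F_{i\Delta}\to(F_i\otimes_A\bar A)_\Delta$, because $\psi_0=\mathrm{id}$. A class in $H_q((F\otimes_A\bar A)_\Delta)_{s_0}$ is represented by the image of some $\omega\in(F_{q\Delta})_{s_0}$. So it suffices to show that every $\omega\in(F_{q\Delta}\otimes T'_0)_{s_0}$ is the $F_{q\Delta}\otimes T_0'$-component of a cycle in $\bigoplus_{\rho=0}^qF_{q-\rho,\Delta}\otimes T'_\rho$.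

Let $\partial',\partial''$ be the parts of the total differential coming from $F$ and $T'$, with signs such that $\partial'\partial''+\partial''\partial'=0$. Put $\omega_0=\omega$. For $\rho=1,\dots,q$ we seek $\omega_\rho\in(F_{q-\rho,\Delta}\otimes T'_\rho)_{s_0}$ with
$$\partial''\omega_\rho=-\partial'\omega_{\rho-1}\in F_{q-\rho,\Delta}\otimes T'_{\rho-1}.\tag{8}$$
Let $\omega_0,\dots,\omega_{\rho-1}$ be given. The right side is a $\partial''$-cycle: for $\rho\ge2$, $\partial''\partial'\omega_{\rho-1}=-\partial'\partial''\omega_{\rho-1}=\partial'\partial'\omega_{\rho-2}=0$; for $\rho=1$, $\partial''\partial'\omega_0=-\partial'\partial''\omega_0=0$, since $\partial''$ vanishes on $T_0'$. So $\omega_\rho$ exists if the class of $\partial'\omega_{\rho-1}$ in $\operatorname{Tor}^U_{\rho-1}(F_{q-\rho,\Delta},K)_{s_0}$ is zero. We show that these groups vanish.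

* Let $1\le\rho<q$. The summands of $F_{q-\rho}$ are $S(-ad,-b)$ with $a+b=q-\rho+1$, so $1\le a,b\le q-\rho$. By Lemma 7 a nonzero group needs $s_0\le\rho-1+\max(\lceil ad/c\rceil,\lceil b/e\rceil)$ for some such $a,b$. By (5), $qd\le cs_0$, and $d>c$, so
$$\frac{ad}c\le\frac{(q-\rho)d}c\le s_0-\frac{\rho d}c<s_0-\rho .$$
Hence $\rho-1+\lceil ad/c\rceil\le s_0-1$. Also $\rho-1+\lceil b/e\rceil\le\rho-1+q-\rho=q-1<s_0$. So the group is zero.
* Let $\rho=q$. Then $F_{0\Delta}=U$, and $\operatorname{Tor}_{q-1}^U(U,K)_{s_0}=0$, because $\operatorname{Tor}^U(U,K)$ is $K$ in homological and internal degree $0$ and $s_0\ne0$.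

So all $\omega_\rho$ exist. Since $\partial''\omega_0=0$, $\partial'\omega_q=0$ (there is no $F_{-1}$) and (8) holds, $\sum_\rho\omega_\rho$ is the required cycle.

**Step 5.** *The hole dies in $T\otimes_RY$.* Let $T\to K$ be a graded $R$-free resolution with $T_0=R$. Then $T\otimes_RX=T\otimes_UT'$ is quasi-isomorphic to $K\otimes_UT'$, so $H_q(T\otimes_RX)=\operatorname{Tor}_q^U(K,K)$. As $U$ is Koszul, this is concentrated in degree $q\ne s_0$. The inclusions of subcomplexes $X=T_0\otimes_RX\subset T\otimes_RX$ and $Y=T_0\otimes_RY\subset T\otimes_RY$ give the commutative square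
$$\begin{array}{ccc}H_q(X)&\longrightarrow&H_q(T\otimes_RX)\\ \downarrow&&\downarrow\\ H_q(Y)&\longrightarrow&H_q(T\otimes_RY)\end{array}$$
with vertical maps induced by $\varphi$. In degree $s_0$ the left map is surjective by Step 4 and the upper right corner is zero. So $H_q(Y)_{s_0}\to H_q(T\otimes_RY)_{s_0}$ is the zero map.

**Step 6.** *Find what killed it.* Filter $T\otimes_RY$ by the degree $p$ of $T$. This gives $E^2_{p,i}=\operatorname{Tor}_p^R(K,H_i(Y))\Rightarrow H_{p+i}(T\otimes_RY)$. The map of Step 5 is the edge map $H_q(Y)\to E^2_{0,q}\to E^\infty_{0,q}\subset H_q(T\otimes_RY)$, and its image is $E^\infty_{0,q}$. So $E^\infty_{0,q}$ is zero in degree $s_0$. On the other hand $E^2_{0,q}=K\otimes_RH_q(Y)=H_q(Y)$, since $H_q(Y)$ lives in one degree and so is killed by $R_+$. The differentials into position $(0,q)$ are $d^n$ from position $(n,q-n+1)$, $n\ge2$. Since $H_i(Y)=0$ for $0<i<q$, only $n=q+1$ remains, from $E^{q+1}_{q+1,0}$. No differential enters row $0$, so this is a subspace of $E^2_{q+1,0}=\operatorname{Tor}^R_{q+1}(K,K)$.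 As $E^\infty_{0,q}$ vanishes in degree $s_0$, the differential $d^{q+1}$ maps $(E^{q+1}_{q+1,0})_{s_0}$ onto $H_q(Y)_{s_0}\neq0$. Hence $\operatorname{Tor}_{q+1}^R(K,K)_{q+r}\ne0$. Since $q+r>q+1$, $R$ is not Koszul. This proves Theorem 1, and with it the negative answer. $\blacksquare$

## 8. The fibres over projective space and the algebra $C$

From here to the end of Section 11 we prove Theorem 2. Let $\operatorname{char}K=0$, $1\le c<d$, and $\kappa=0$ or $k\le q$. If $k=1$, then $R\cong A^{(c)}$ is Koszul by Lemma 6. Let $k\ge2$. Then $\nu\ge1$: if $\nu=0$, then $\kappa=c>0$ and $q=1<k$, which is excluded.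

The plan is to view $R$ as the ring of sections of a sheaf of algebras $\mathcal S$ on $\mathbf P^{k-1}$, to resolve $K$ first over $\mathcal S$, and to take global sections. Section 9 will define $\mathcal S$. Its fibre at a $K$-point is the $c$-th Veronese ring of $A/(g_1,\dots,g_{k-1})$, where the $g_i$ are independent linear combinations of the $f_j$. So we must understand such Veronese rings. Replace $A/(g)$ by its Koszul complex over $A$ and, for the moment, forget the differential: this leaves $A\otimes\Lambda V$ with $\dim V=k-1$, and the Veronese becomes the following algebra.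

**Definition (the algebra $C$).** Let $V$ be a vector space of dimension $k-1$ and
$$C=\bigoplus_{s,j}A_{cs-dj}\otimes\Lambda^jV\subset A\otimes\Lambda V,\qquad\text{graded by }\rho:=s-j,\quad\text{so that}\quad C_\rho=\bigoplus_jA_{c\rho-d'j}\otimes\Lambda^jV.$$

If $s\ge1$ and the component is nonzero, then $j\le cs/d<s$, so $\rho\ge1$. If $s=0$, then $j=0$; and $s<0$ does not occur. Hence $C_0=K$, and $\rho\ge 1$ is the same as $s\ge1$.

Two examples. For $d=2$, $c=1$ we have $C_\rho=\bigoplus_jA_{\rho-j}\otimes\Lambda^jV$, so $C=A\otimes\Lambda V$ with its total grading. For $d=5$, $c=3$,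
$$C_1=A_3\oplus(A_1\otimes V),\qquad C_2=A_6\oplus(A_4\otimes V)\oplus(A_2\otimes\Lambda^2V)\oplus(A_0\otimes\Lambda^3V).$$
The summand $\Lambda^3V$ of $C_2$ is not reached by products of two elements of $C_1$. It is nonzero exactly when $k\ge4=q+1$. This is the hole of Theorem 1 in another form, and the hypothesis $k\le q$ removes it.

**Lemma 10.** $\operatorname{Tor}_\ell^C(K,K)$ is concentrated in $\rho$-degree $\ell$.

*Proof.* **Step 1.** *Rewrite $C$.* We claim that nonzero components of $C_\rho$ have $j\le\nu\rho$. Otherwise $j\ge\nu\rho+1$, so $d'(\nu\rho+1)\le d'j\le c\rho=\nu d'\rho+\kappa\rho$, that is, $d'\le\kappa\rho$. This is impossible if $\kappa=0$. If $\kappa>0$, then $\rho\ge r$ and $j\ge\nu r+1=q\ge k>\dim V$, a contradiction. With $i=\nu\rho-j\ge0$ we get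
$$C_\rho=\bigoplus_{i+j=\nu\rho}A_{\kappa\rho+d'i}\otimes\Lambda^jV.\tag{9}$$

**Step 2.** *The case $\kappa=0$.* Then $C=(A^{(d')}\otimes\Lambda V)^{(\nu)}$. Here $A^{(d')}$ is Koszul by Lemma 6, $\Lambda V$ is Koszul, their tensor product is Koszul by Künneth, and its Veronese is Koszul by Lemma 6.

From now on $\kappa>0$.

**Step 3.** *A bigraded Veronese ring and its shifts.* Put $Q=\bigoplus_{\rho,i\ge0}A_{\kappa\rho+d'i}$. It is a commutative ring bigraded by $(\rho,i)$ and generated in bidegrees $(1,0)$ and $(0,1)$. (For $A=K[x]$ it is the polynomial ring in two variables $x^\kappa$ and $x^{d'}$.) For $\alpha\in\mathbb Z$ let $Q\langle\alpha\rangle=\bigoplus_{\rho,i\ge0}A_{\kappa\rho+d'i+\alpha}$. With the total degree $\rho+i$ over $Q$, we claim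
$$t_j^Q(Q\langle\alpha\rangle)\le j\ \ (\alpha\ge0),\qquad t_j^Q(Q\langle-\beta\rangle)\le j+\beta\ \ (\beta\ge1).\tag{10}$$
We induct on $j$: for a given $j$, (10) is known for all smaller indices.

*First, $\alpha\ge0$.* We induct on $\alpha$; $Q\langle0\rangle=Q$ is free. Let $\alpha\ge1$. The linear $A$-resolution of $K$, in degrees $\kappa\rho+d'i+\alpha>0$ with $\rho,i\ge0$, gives an exact complex with $N_0=Q\langle\alpha\rangle$ and $N_m$ a sum of copies of $Q\langle\alpha-m\rangle$. In (2) the term $m=1$ is $t_j(Q\langle\alpha-1\rangle)\le j$. For $m\ge2$ the index $j-m+1$ is less than $j$. The term is $\le j-m+1$ if $m\le\alpha$, and $\le j-m+1+(m-\alpha)=j+1-\alpha\le j$ if $m>\alpha$.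

*Second, the quotient $A^{(d')}$.* In the exact sequence $0\to Q\langle\kappa\rangle(-1)\to Q\to A^{(d')}\to0$ the kernel is the part $\rho\ge1$. So $t_j(A^{(d')})\le\max(t_j(Q),1+t_{j-1}(Q\langle\kappa\rangle))\le j$, where the last entry is absent for $j=0$.

*Third, $\beta\ge1$.* We induct on $\beta$ and use $0\to Q\langle\kappa-\beta\rangle(-1)\to Q\langle-\beta\rangle\to\bigoplus_iA_{d'i-\beta}\to0$, where the submodule is the part $\rho\ge1$. By Lemma 6 the last module has an $A^{(d')}$-free resolution whose $m$-th term is generated in degrees $\le\lceil\beta/d'\rceil+m$. By (3) and the second point (for indices $\le j$), its $t_j^Q$ is at most $\max_m(\lceil\beta/d'\rceil+m+(j-m))\le\beta+j$. For the submodule, $1+t_j(Q\langle\kappa-\beta\rangle)\le1+j+\max(0,\beta-\kappa)\le j+\beta$, by the first point if $\beta\le\kappa$ and by induction on $\beta$ if $\beta>\kappa$. This proves (10).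

**Step 4.** *Bidegrees of the Tor groups of the two edge rings.* Let $m\ge1$. Since $\operatorname{Tor}_m^Q(Q,K)=0$, the sequence $0\to Q\langle\kappa\rangle(-1,0)\to Q\to A^{(d')}\to0$ embeds $\operatorname{Tor}_m^Q(A^{(d')},K)$ in $\operatorname{Tor}_{m-1}^Q(Q\langle\kappa\rangle(-1,0),K)$. So it lives in bidegrees $(a,b)$, $a,b\ge0$, with $a\ge1$ and, by (10), $a+b\le m$. In the same way $0\to Q\langle d'\rangle(0,-1)\to Q\to A^{(\kappa)}\to0$ (kernel: the part $i\ge1$) shows that $\operatorname{Tor}_m^Q(A^{(\kappa)},K)$ lives in bidegrees $(a,b)$ with $b\ge1$ and $a+b\le m$.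

**Step 5.** *Bring in the exterior algebra.* Let $\hat Q=Q\otimes\Lambda V$, bigraded by $(\rho,h)$ with $h=i+j$. By (9), $C_\rho=\hat Q_{(\rho,\nu\rho)}$. Put
$$B=\hat Q/(\rho\ge1)=\hat Q\otimes_QA^{(d')},\qquad B'=\hat Q/(h\ge1)=A^{(\kappa)} .$$
Tensoring a minimal $Q$-resolution of $A^{(d')}$ with $\Lambda V$ gives a minimal $\hat Q$-resolution of $B$ with generators in the same bidegrees. By Künneth, $\operatorname{Tor}^{\hat Q}(B',K)=\operatorname{Tor}^Q(A^{(\kappa)},K)\otimes\operatorname{Tor}^{\Lambda V}(K,K)$, and $\operatorname{Tor}_m^{\Lambda V}(K,K)$ lives in bidegree $(0,m)$. So, for $m\ge1$, the generators of the $m$-th terms of the minimal resolutions have bidegrees $(a,b)$ with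
$$a,b\ge0,\quad a+b\le m,\qquad a\ge1\text{ for }B,\qquad b\ge1\text{ for }B'.$$

**Step 6.** *Slice along $(\rho,\nu\rho)$.* For $u,v\ge0$ let $\hat Q\langle u,v\rangle=\bigoplus_{\rho\ge0}\hat Q_{(\rho+u,\nu\rho+v)}$, a $C$-module. We show $t_j^C(\hat Q\langle u,v\rangle)\le j$ by induction on $j$, then on $u+v$, starting from $\hat Q\langle0,0\rangle=C$.

If $u\ge1$, slice the resolution of $B$ at the bidegrees $(\rho+u,\nu\rho+v)$, $\rho\ge0$. The slice of $B$ is $0$. A summand $\hat Q(-a,-b)$ of index $m\ge1$ gives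
$$\hat Q\langle u-a+t,\ v-b+\nu t\rangle(-t),\qquad t=\max\Big(0,\,a-u,\,\Big\lceil\frac{b-v}\nu\Big\rceil\Big)\le m-1,$$
because $a\le m$, $u\ge1$, and $b\le m-a\le m-1$. For $m=1$ we have $(a,b)=(1,0)$ and $t=0$, and get $\hat Q\langle u-1,v\rangle$.

If $u=0$, $v\ge1$, slice the resolution of $B'$ at $(\rho,\nu\rho+v)$. Again the slice of $B'$ is $0$. Now $t=\max(0,a,\lceil(b-v)/\nu\rceil)\le m-1$, since $a\le m-b\le m-1$, $b\le m$ and $v\ge1$. For $m=1$ we have $(a,b)=(0,1)$ and $t=0$, and get $\hat Q\langle0,v-1\rangle$.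

In (2) the term $m=1$ is $\le j$ by induction on $u+v$, and the terms $m\ge2$ are $\le(m-1)+(j-m+1)=j$ by induction on $j$.

**Step 7.** *Resolve $K$ over $C$.* The slice of $B$ at $(\rho,\nu\rho)$, $\rho\ge0$, is $K$. The terms of the sliced resolution have shifts $t=\max(0,a,\lceil b/\nu\rceil)\le m$. So (3) and Step 6 give $t_j^C(K)\le\max_m(m+(j-m))=j$. Since $C_0=K$, $\operatorname{Tor}_\ell^C(K,K)$ also lives in $\rho$-degrees $\ge\ell$. $\square$

## 9. The extended Rees algebra and the sheaf of algebras $\mathcal S$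

**Definition (the ring $D$).** Let $D=A\otimes_PK[p,w_1,\dots,w_k]$ via $z_i\mapsto pw_i$, with bidegrees $(0,1)$ for $w_i$, $(d,-1)$ for $p$, $(i,0)$ for $A_i$.

One may think of $w_i=f_it$ and $p=t^{-1}$. By Lemma 8(a), $A=H\otimes_KP$ as a graded $P$-module, with $H=A/(f)A$. So $D=H\otimes K[p,w]$ as a $K[p,w]$-module. Since $p^jK[w]\cong K[w](j)$ in the second grading,
$$D_{(g,*)}\cong\bigoplus_{j\ge0}H_{g-dj}\otimes K[w](j).\tag{11}$$
This is graded free over $K[w]$, of finite rank, and zero for $g<0$. A monomial $p^jw^\mu$ has nonnegative second degree if and only if $|\mu|\ge j$, so the part of nonnegative second degree of $K[p,w]$ is $K[pw_i,w_j]=\mathrm{Rees}_P(z)$ (with $y_j\mapsto w_j$). Hence $\mathcal R=\bigoplus_{n\ge0}D_{(*,n)}$ and $R_s=D_{(cs,es)}$.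

**Definition (the functor $M$).** For a graded $K[w]$-module $N$, placed in bidegrees $(0,*)$, let $M[N]=\bigoplus_s(D\otimes_{K[w]}N)_{(cs,es)}$. Put $M_a=M[K[w](a)]$, $a\in\mathbb Z$.

$M$ is an exact functor to graded $R$-modules, because $D$ is free over $K[w]$. Moreover $(M_a)_s=D_{(cs,es+a)}$ and $M_0=R$.

Let $\mathbf P=\operatorname{Proj}K[w]=\mathbf P^{k-1}$ and $\mathcal O=\mathcal O_{\mathbf P}$. "Bundle" means locally free sheaf of finite rank. Let $\mathcal D_g\cong\bigoplus_jH_{g-dj}\otimes\mathcal O(j)$ be the sheaf of $D_{(g,*)}$, and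
$$\mathcal S=\bigoplus_{s\ge0}\mathcal S_s,\qquad\mathcal S_s=\mathcal D_{cs},$$
an $\mathcal O$-algebra with $\mathcal S_0=\mathcal O$ (as $H_0=K$). For a bundle $\mathcal V$ put $M[\mathcal V]=M[\Gamma_*(\mathcal V)]$ with $\Gamma_*(\mathcal V)=\bigoplus_nH^0(\mathcal V(n))$. By (11),
$$M[\mathcal V]_s=\bigoplus_jH_{cs-dj}\otimes H^0(\mathcal V(es+j))=H^0(\mathcal S_s\otimes\mathcal V(es)),\tag{12}$$
and $M[\mathcal O(a)]=M_a$, as $k\ge2$. In particular $R_s=H^0(\mathcal S_s(es))$.

(At a $K$-point $w^0$, the fibre of $\bigoplus_g\mathcal D_g$ is $A\otimes_PK[p]$ with $z_i\mapsto pw_i^0$. The kernel of $P\to K[p]$ is generated by $k-1$ independent linear forms, so the fibre is $A/(g_1,\dots,g_{k-1})$ as announced in Section 8.)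

*The Koszul model of $\mathcal S$.* Let $E=\ker(\mathcal O^k\xrightarrow{(w_i)}\mathcal O(1))$, a bundle of rank $k-1$. The sheaf of $\bigoplus_gK[p,w]_{(g,*)}$ is $\operatorname{Sym}(\mathcal O(1))$, and $P\otimes\mathcal O=\operatorname{Sym}(\mathcal O^k)$ maps onto it. Locally $E$ is spanned by part of a basis of the linear forms in $\operatorname{Sym}(\mathcal O^k)$, so the Koszul complex $P(-dj)\otimes\Lambda^jE$ resolves $\operatorname{Sym}(\mathcal O(1))$. Applying the exact functor $A\otimes_P-$, the Koszul complex $A(-dj)\otimes\Lambda^jE$ resolves $\bigoplus_g\mathcal D_g$. Hence the dg algebra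
$$\mathcal K=\bigoplus_s\mathcal K_s,\qquad\mathcal K_s=\bigoplus_jA_{cs-dj}\otimes\Lambda^jE\quad(\Lambda^j\text{ in homological degree }j)$$
maps quasi-isomorphically to $\mathcal S$. Each $\mathcal K_s$ is a bounded complex of bundles, and $\mathcal K_0=\mathcal O$. Locally, and forgetting the differential, $\mathcal K$ is $C\otimes_K\mathcal O$.

*Regularity.* A coherent sheaf $\mathcal F$ on $\mathbf P$ has $\operatorname{reg}\mathcal F\le m$ if $H^i(\mathcal F(m-i))=0$ for all $i\ge1$. The Castelnuovo–Mumford lemma says that then $H^i(\mathcal F(n))=0$ for all $i\ge1$, $n\ge m-i$, and $\mathcal F(m)$ is globally generated. For example $\operatorname{reg}\mathcal O(a)\le-a$.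

**Lemma 11.** (a) If $\mathcal V$ is a bundle with $\operatorname{reg}\mathcal V\le m$ and $\operatorname{reg}\mathcal F\le l$, then $\operatorname{reg}(\mathcal F\otimes\mathcal V)\le m+l$.

(b) $\operatorname{reg}E^{\otimes j}\le j$ for all $j\ge0$.

*Proof.* (a) Let $N$ be the kernel of the surjection $H^0(\mathcal V(m))\otimes\mathcal O(-m)\to\mathcal V$, a bundle. Then $\operatorname{reg}N\le m+1$. Indeed, $H^i(\mathcal O(1-i))=0$ for $i\ge1$. For $i\ge2$ also $H^{i-1}(\mathcal V(m-(i-1)))=0$, so $H^i(N(m+1-i))=0$. For $i=1$, $H^1(N(m))$ is the cokernel of the isomorphism $H^0(\mathcal V(m))\otimes H^0(\mathcal O)\to H^0(\mathcal V(m))$. Iterating, we get an exact sequence $\cdots\to\mathcal O(-m-1)^{b_1}\to\mathcal O(-m)^{b_0}\to\mathcal V\to0$ with bundles as kernels. It stays exact after $\mathcal F\otimes-$. Breaking it into short exact sequences, $H^i(\mathcal F\otimes\mathcal V(m+l-i))=0$ follows from $H^{i+\beta}(\mathcal F(l-i-\beta))=0$ for all $\beta\ge0$.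

(b) By (a) it suffices that $\operatorname{reg}E\le1$. First, $H^1(E)=\operatorname{coker}(K^k\to H^0(\mathcal O(1)))=0$, as $H^1(\mathcal O)=0$. For $2\le i\le k-1$, $H^i(E(1-i))$ lies between $H^{i-1}(\mathcal O(2-i))=0$ and $H^i(\mathcal O(1-i))^k=0$. $\square$

## 10. The bar complex of $\mathcal S$ and the bundles $\mathcal B_s$

If $\mathcal S$ is fibrewise Koszul, then the homology of its bar complex should be one bundle $\mathcal B_s$ for each $s$, and these should be the terms of a resolution. This section proves it and bounds the regularity of $\mathcal B_s$. It is the only place where $\operatorname{char}K=0$ is used.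

Let $\mathrm{Bar}(\mathcal S)$ be the reduced bar complex over $\mathcal O$: in bar length $\ell$ it is $\mathcal S_+^{\otimes\ell}$, with differential $[a_1|\cdots|a_\ell]\mapsto\sum_{m=1}^{\ell-1}(-1)^m[a_1|\cdots|a_ma_{m+1}|\cdots|a_\ell]$. Let $\mathrm{Bar}(\mathcal S)_s$ be its part of internal degree $s$. For the dg algebra $\mathcal K$ the total homological degree is bar length plus $\Lambda$-degree.

**Lemma 12.** $H_n(\mathrm{Bar}(\mathcal S)_s)=0$ for $n\ne s$. The sheaf $\mathcal B_s:=H_s(\mathrm{Bar}(\mathcal S)_s)$ is a bundle, with $\operatorname{reg}\mathcal B_s\le s-1$ for $s\ge1$. Moreover $\mathcal B_0=\mathcal O$ and $\mathcal B_1=A_c\otimes\mathcal O$. For each $s\ge1$ there is an exact complex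
$$0\to\mathcal B_s\to\mathcal S_1\otimes\mathcal B_{s-1}\to\cdots\to\mathcal S_{s-1}\otimes\mathcal B_1\to\mathcal S_s\to0,\tag{13}$$
compatible with the left $\mathcal S$-action.

*Proof.* **Step 1.** *Replace $\mathcal S$ by $\mathcal K$.* $\mathrm{Bar}(\mathcal K)_s\to\mathrm{Bar}(\mathcal S)_s$ is a quasi-isomorphism, since it is built from finitely many maps $\mathcal K_{s_1}\otimes\cdots\otimes\mathcal K_{s_\ell}\to\mathcal S_{s_1}\otimes\cdots\otimes\mathcal S_{s_\ell}$, and these are quasi-isomorphisms because all terms are bundles and the complexes are bounded.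

**Step 2.** *Remove the Koszul differential.* Filter $\mathrm{Bar}(\mathcal K)_s$ by total $\Lambda$-degree $j$; the filtration is finite. The Koszul differential lowers $j$ by one, and the multiplication part $\delta$ of the differential preserves $j$. So on the associated graded complex only $\delta$ survives. In $\Lambda$-degree $j$ and bar length $\ell$, i.e. total degree $n=\ell+j$, the terms are
$$\bigotimes_{i=1}^\ell A_{cs_i-dj_i}\otimes\big(\Lambda^{j_1}E\otimes\cdots\otimes\Lambda^{j_\ell}E\big),\qquad s_i\ge1,\ \sum s_i=s,\ \sum j_i=j .$$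

**Step 3.** *Use semisimplicity of $K[\mathfrak S_j]$.* In characteristic $0$, $\Lambda^aE=E^{\otimes a}\otimes_{K[\mathfrak S_a]}\mathrm{sgn}$. So $\Lambda^{j_1}E\otimes\cdots\otimes\Lambda^{j_\ell}E=E^{\otimes j}\otimes_{K[\mathfrak S_j]}N$ with $N$ the sign representation induced from $\mathfrak S_{j_1}\times\cdots\times\mathfrak S_{j_\ell}$. The multiplications $\Lambda^a\otimes\Lambda^b\to\Lambda^{a+b}$ come from maps of $K[\mathfrak S_{a+b}]$-modules. Hence the graded piece is $E^{\otimes j}\otimes_{K[\mathfrak S_j]}\mathbf M_\bullet$ for a complex $\mathbf M_\bullet$ of finite-dimensional $K[\mathfrak S_j]$-modules. As $K[\mathfrak S_j]$ is semisimple, every such module is a direct summand of a finite free one. So the functor $E^{\otimes j}\otimes_{K[\mathfrak S_j]}-$ is exact, the homology is $E^{\otimes j}\otimes_{K[\mathfrak S_j]}H_n(\mathbf M)$, and this is a direct summand of a finite sum of copies of $E^{\otimes j}$.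

**Step 4.** *Identify the homology with Tor over $C$.* Locally $E\cong V\otimes\mathcal O$, and $V^{\otimes j}\otimes_{K[\mathfrak S_j]}H_n(\mathbf M)$ is the homology of the bar complex of $C$ in bar length $\ell=n-j$, internal degree $s$ and $\Lambda$-degree $j$, formed with the dg signs. With $|a_m|$ the $\Lambda$-degree of $a_m$, these are
$$\delta[a_1|\cdots|a_\ell]=\sum_m(-1)^{m+|a_1|+\cdots+|a_m|}[\cdots|a_ma_{m+1}|\cdots].$$
Let $\theta$ multiply $[a_1|\cdots|a_\ell]$ by $(-1)^\sigma$, $\sigma=\sum_im|a_m|$ with the sum over positions $m=1,\dots,\ell$, that is, $\sigma=1|a_1|+2|a_2|+\cdots+\ell|a_\ell|$. Merging positions $m$ and $m+1$ lowers by one the position of each of $a_{m+1},\dots,a_\ell$, so it changes $\sigma$ to $\sigma-\sum_{i>m}|a_i|=\sigma-j+\sum_{i\le m}|a_i|$. Therefore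
$$\theta\,\delta[a_1|\cdots|a_\ell]=(-1)^j\sum_m(-1)^m(-1)^\sigma[\cdots|a_ma_{m+1}|\cdots],$$
which is $(-1)^j$ times the usual bar differential applied to $\theta[a_1|\cdots|a_\ell]$. So the homology is the part of $\operatorname{Tor}_\ell^C(K,K)$ with $\ell=n-j$ and $\rho=s-j$ (and $\Lambda$-degree $j$). By Lemma 10 it vanishes unless $\ell=\rho$, i.e. $n=s$.

**Step 5.** *Collect.* All homology of the associated graded complex sits in total degree $n=s$. So the spectral sequence of the filtration degenerates, $H_n(\mathrm{Bar}(\mathcal S)_s)=0$ for $n\ne s$, and $\mathcal B_s$ has a finite filtration whose quotients are direct summands of finite sums of $E^{\otimes j}$. So $\mathcal B_s$ is a bundle. If $s\ge1$, then $\ell\ge1$ and every bar factor has $j_i\le cs_i/d<s_i$, so only $j\le s-1$ occurs. Regularity passes to direct summands, and in an extension it is at most the maximum. So Lemma 11(b) gives $\operatorname{reg}\mathcal B_s\le s-1$. Clearly $\mathcal B_0=\mathcal O$. And $\mathcal B_1=\mathcal S_1=\mathcal D_c=H_c\otimes\mathcal O=A_c\otimes\mathcal O$,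 as $c<d$.

**Step 6.** *The exact complex (13).* The one-sided bar complex $\mathcal S\otimes\mathrm{Bar}(\mathcal S)$ has differential $a_0[a_1|\cdots|a_\ell]\mapsto a_0a_1[a_2|\cdots|a_\ell]+\sum_{m\ge1}(-1)^ma_0[\cdots|a_ma_{m+1}|\cdots]$. In internal degree $s\ge1$ it is exact, by the contracting homotopy that sends $a_0[a_1|\cdots|a_\ell]$ to $1[a_0|a_1|\cdots|a_\ell]$ if $a_0\in\mathcal S_+$ and to $0$ if $a_0\in\mathcal S_0$. Filter it by the internal degree $i$ of the $\mathrm{Bar}$ factor. The part of the differential preserving $i$ is $1\otimes(\text{bar differential})$, and $\mathcal S_{s-i}$ is locally free. So $E^1$ is $\mathcal S_{s-i}\otimes\mathcal B_i$, sitting in total degree $i$. The differential $d^n$ lowers $i$ by $n$ and the total degree by $1$, so only $d^1$ can be nonzero. As the abutment is zero, the $E^1$-complex, which is (13), is exact. All constructions are linear for the left action of $\mathcal S$. $\square$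

## 11. The induction over $R$: proof of Theorem 2

*The complexes $M^{(b)}_\bullet$.* For $b\ge0$ put $M_i^{(b)}=M[\mathcal B_i(ei-b)](-i)$. By (12),
$$(M_i^{(b)})_s=H^0(\mathcal S_{s-i}\otimes\mathcal B_i(es-b)).$$
Twisting (13) by $es-b$ and taking global sections (in degree $s=0$ only $i=0$ occurs) makes $M_\bullet^{(b)}$ a complex of graded $R$-modules with $M_0^{(b)}=M_{-b}$. Let $\mathcal H_l$ be its homology.

**Lemma 13.** For $b=0$ the complex $M^{(0)}_\bullet$ is a resolution of $K$. For $b\ge1$, $\mathcal H_l$ has finite length and lives in degrees $\le l+b-1$, so $t_j(\mathcal H_l)\le l+b-1+t_j(K)$.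

*Proof.* In degree $s=0$ the complex is $H^0(\mathcal O(-b))$ in position $0$: this is $K$ if $b=0$ and $0$ if $b\ge1$.

Let $s\ge1$. Write $L_i=\mathcal S_{s-i}\otimes\mathcal B_i(es-b)$ and $\mathcal Z_i=\ker(L_i\to L_{i-1})$, so that $0\to\mathcal Z_{i+1}\to L_{i+1}\to\mathcal Z_i\to0$ is exact. Since $H^0$ is left exact,
$$(\mathcal H_l)_s=\operatorname{coker}\big(H^0(L_{l+1})\to H^0(\mathcal Z_l)\big)\subset H^1(\mathcal Z_{l+1}).$$
If $H^h(\mathcal Z_{l+h})\ne0$ for some $h\ge1$, then $H^h(L_{l+h+1})\ne0$ or $H^{h+1}(\mathcal Z_{l+h+1})\ne0$. Starting from $h=1$ and using $\mathcal Z_i=0$ for $i\ge s$, we see: if $(\mathcal H_l)_s\ne0$, then $H^h(L_i)\ne0$ for some $h\ge1$ and $i=l+1+h\le s$. As $\mathcal S_{s-i}$ is a sum of sheaves $\mathcal O(j)$ with $j\ge0$, and $\operatorname{reg}\mathcal B_i\le i-1$, this forces $es-b<i-1-h=l$. Hence $s\le es\le l+b-1$. If $b=0$, this contradicts $s\ge i>l$.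

The last assertion follows by filtering $\mathcal H_l$ by degree; the quotients are sums of $K(-s)$ with $s\le l+b-1$. $\square$

**The claims.** Over $R$, for all $j\ge0$:

* $(1_j)$: $t_j(K)\le j$.
* $(2_j)$: $t_j(M_a)\le j$ for $a\ge0$.
* $(3_j)$: $t_j(M_{-b})\le j+b$ for $b\ge1$.
* $(4_j)$: if $\mathcal V$ is a bundle with $\operatorname{reg}\mathcal V\le m$, then $t_j(M[\mathcal V])\le j+\max(0,m)$.

Assume all claims for indices less than $j$. We prove them for $j$ in the order listed.

**Step $(1_j)$.** *Resolve $K$ by $M^{(0)}_\bullet$.* For $j=0$ the claim is trivial. For $j\ge1$ apply (3) to this resolution. The term $i=0$ contributes nothing, as $M_0^{(0)}=R$ is free. For $1\le i\le j$ we have $\operatorname{reg}\mathcal B_i(ei)\le i-1-ei<0$, so by $(4_{j-i})$ the contribution is $i+t_{j-i}(M[\mathcal B_i(ei)])\le i+(j-i)=j$.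

**Step $(2_j)$.** *Resolve $M_a$ by the modules $M_{-\beta}$.* The case $a=0$ is clear. Let $a\ge1$ and $\mathfrak m=(w_1,\dots,w_k)\subset K[w]$. The module $(K[w]/\mathfrak m^a)(a)$ has composition factors $K(n)$, $1\le n\le a$. Now $M[K(n)]_s=(D/wD)_{(cs,es+n)}$, and $D/wD=H\otimes K[p]$ has second degrees $\le0$ and nothing in negative first degree. Since $es+n\ge1$ for $s\ge0$, $M[K(n)]=0$. By exactness of $M$, $M_a=M[\mathfrak m^a(a)]$. The ideal $\mathfrak m^a$ has a linear resolution, so $\mathfrak m^a(a)$ is resolved by sums of $K[w](-\beta)$ in step $\beta$, and $M_a$ by sums of $M_{-\beta}$. By (3) and $(3_{j-\beta})$,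
$$t_j(M_a)\le\max\Big(t_j(R),\max_{1\le\beta\le j}t_{j-\beta}(M_{-\beta})\Big)\le j .$$

**Step $(3_j)$.** *Bound $M_{-b}$ by the rest of $M_\bullet^{(b)}$.* Induct on $b\ge1$ and apply (2) to $M_\bullet^{(b)}$, with $N_0=M_{-b}$.

* The term $i=1$: $M_1^{(b)}=A_c\otimes M_{e-b}(-1)$ contributes $1+t_j(M_{e-b})\le1+j+\max(0,b-e)\le j+b$, by $(2_j)$ if $b\le e$ and by induction on $b$ otherwise.
* The terms $i\ge2$: as $\operatorname{reg}\mathcal B_i(ei-b)\le i-1-ei+b$, claim $(4_{j-i+1})$, whose index is less than $j$, bounds the contribution by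
$$i+(j-i+1)+\max(0,i-1-ei+b)=j+1+\max(0,b-1-(e-1)i)\le j+b .$$
* The homology: $t_{j-l}(\mathcal H_l)\le l+b-1+(j-l)=j+b-1$, by Lemma 13 and $(1_{j-l})$, $0\le l\le j$.

**Step $(4_j)$.** *Resolve $\Gamma_*(\mathcal V)$ over $K[w]$.* The module $N=\Gamma_*(\mathcal V)$ is finitely generated, with $H^0_{\mathfrak m}(N)=H^1_{\mathfrak m}(N)=0$ and $H^{i+1}_{\mathfrak m}(N)=\bigoplus_nH^i(\mathcal V(n))$ for $i\ge1$. The latter vanishes in degrees $n\ge m-i$, i.e. $n>m-(i+1)$. So $N$ has Castelnuovo–Mumford regularity $\le m$, which means that the $\beta$-th term of its minimal free resolution is a sum of $K[w](-\gamma)$ with $\gamma\le m+\beta$. By exactness of $M$, (3), and claims $(2),(3)$ for indices $\le j$,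
$$t_j(M[\mathcal V])\le\max_{0\le\beta\le j}\big(j-\beta+\max(0,m+\beta)\big)\le j+\max(0,m).$$

So the claims hold for all $j$. As $R$ is generated in degree $1$, the claims $(1_j)$ say that $R$ is Koszul. This proves Theorem 2. $\blacksquare$

## 12. Characteristic $2$: the algebra $K[x_i^2x_j]$

We prove Proposition 4. Here $d=2$ and $c=1$, so $d'=1$, $\nu=1$, $\kappa=0$, and in characteristic $0$ Theorem 2 gives Koszulness. Let now $\operatorname{char}K=2$, $k\ge6$, $R=K[x_i^2x_j]$.

**Step 1.** *Pass to one multidegree of the bar complex.* $R$ is spanned by monomials, so its bar complex splits by exponent vectors. Let $\lambda$ be the exponent vector of $x_1^2\cdots x_6^2$, which has degree $4$ in $R$. Then $\operatorname{Tor}_3^R(K,K)_\lambda$ is the homology at the middle of $\mathrm{Bar}_4\to\mathrm{Bar}_3\to\mathrm{Bar}_2$. Here $\mathrm{Bar}_\ell$ has as basis the tuples $(\mu_1,\dots,\mu_\ell)$ of nonzero exponent vectors of monomials of $R$ with sum $\lambda$, and the differential adds neighbors (signs do not matter).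 These spaces are finite-dimensional, so it suffices to find a nontrivial cocycle $\phi$ on $\mathrm{Bar}_3$.

**Step 2.** *Define $\phi$.* In this section $a,b,c,d$ denote degree-one vectors $\le\lambda$. These are the $(i;j)$ with $i\ne j$ in $\{1,\dots,6\}$: entry $1$ at $i$ and entry $2$ at $j$. Write $\operatorname{one}(i;j)=i$. Put $g(a,d)=1$ if $\operatorname{one}(a)=\operatorname{one}(d)$, and $g(a,d)=0$ otherwise.

Let $(a,b,c,d)$ have sum $\lambda$ and put $m=a+b$. No entry of $m$ exceeds $2$. If $\operatorname{one}(a)\ne\operatorname{one}(b)$, then $b$ has entry $0$ at $\operatorname{one}(a)$ (its entry there is $0$ or $2$, and $1+2>2$), and likewise with $a,b$ exchanged. So $m$ has exactly the two entries $1$ at $\operatorname{one}(a)$ and $\operatorname{one}(b)$. If $\operatorname{one}(a)=\operatorname{one}(b)$, then $m$ has no entry $1$.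

* If $m$ has entries $1$ at $i<i'$, then so does $\lambda-m=c+d$, and $\operatorname{one}(a),\operatorname{one}(d)\in\{i,i'\}$. Put $\alpha_m(a)=1$ if $\operatorname{one}(a)=i$, else $0$, and $\beta_m(d)=1$ if $\operatorname{one}(d)=i'$, else $0$. Checking the four cases, $\alpha_m(a)+\beta_m(d)=g(a,d)$ in $\mathbb F_2$: for $(\operatorname{one}(a),\operatorname{one}(d))=(i,i),(i',i'),(i,i'),(i',i)$ the left side is $1+0,\ 0+1,\ 1+1,\ 0+0$.
* If $m$ has no entry $1$, then $m$ and $\lambda-m$ have entries $0,2$ and disjoint supports, so $g(a,d)=0$. Put $\alpha_m=\beta_m=0$.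

A basis element of $\mathrm{Bar}_3$ has degrees $(1,2,1)$, $(1,1,2)$ or $(2,1,1)$, and every vector of degree two is a sum of two of degree one. So we may define
$$\phi(a,y,d)=g(a,d),\qquad\phi(a,b,z)=\alpha_{a+b}(a),\qquad\phi(x,c,d)=\beta_x(d)\qquad(\deg x=\deg y=\deg z=2).$$

**Step 3.** *$\phi$ is a cocycle.* For every basis element $(a,b,c,d)$ of $\mathrm{Bar}_4$,
$$\phi(a+b,c,d)+\phi(a,b+c,d)+\phi(a,b,c+d)=\beta_{a+b}(d)+g(a,d)+\alpha_{a+b}(a)=0 .$$

**Step 4.** *$\phi$ is not a coboundary.* Suppose $\phi(x,y,z)=\psi(x+y,z)+\psi(x,y+z)$ for a function $\psi$ on the basis of $\mathrm{Bar}_2$. Then $g(a,d)=\psi(a,\lambda-a)+\psi(\lambda-d,d)$ for all triples $(a,y,d)$ in $\mathrm{Bar}_3$ with $\deg y=2$. Sum this over the four pairs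
$$(a,d)=\big((1;2),(1;3)\big),\ \big((4;5),(1;3)\big),\ \big((4;5),(6;3)\big),\ \big((1;2),(6;3)\big).$$
Each of the two values of $a$ and each of the two values of $d$ occurs twice, so every $\psi$-term occurs twice and the right sides add up to $0$. The left sides add up to $1+0+0+0=1$. The triples do exist: the remainders $\lambda-a-d$ are the exponent vectors of
$$x_4^2x_5^2x_6^2=(x_4^2x_5)(x_5x_6^2),\qquad x_1x_4x_2^2x_6^2=(x_1x_2^2)(x_4x_6^2),$$
$$x_4x_6x_1^2x_2^2=(x_4x_1^2)(x_6x_2^2),\qquad x_1x_6x_4^2x_5^2=(x_1x_4^2)(x_6x_5^2),$$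
all products of two generators of $R$. This is a contradiction. So $\operatorname{Tor}_3^R(K,K)$ is nonzero in degree $4$, and $R$ is not Koszul. $\blacksquare$
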